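\title{Small crosscuts and the extension of isotopies of plane compacta}

\begin{abstract}
We prove that an isotopy of a plane compactum $X$, starting at the identity, extends to an isotopy of the plane if and only if it extends over each small crosscut of a complementary domain of $X$, one crosscut at a time, in such a way that the crosscut stays small. This equivalence was conjectured by Hoehn, Oversteegen and Tymchatyn. The proof adds to $X$ a null sequence of hyperbolic geodesic crosscuts that move coherently in time and leave only finitely many components. The extension theorem for plane continua then applies to each component, and the pieces are glued by the Edwards--Kirby theorem. Size, landing and continuity of the geodesics are controlled by estimates for harmonic functions on universal covers.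
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{isotopy} of a set $X\subset\mathbb C$ is a continuous map $h:X\times[0,1]\to\mathbb C$ such that each map $h^t=h(\cdot,t)$ is an embedding, that is, a homeomorphism of $X$ onto $X^t=h^t(X)$. It \emph{starts at the identity} if $h^0=\mathrm{id}_X$. An isotopy $H$ of a set $Y\supseteq X$ \emph{extends} $h$ if $H=h$ on $X\times[0,1]$. Throughout the paper \emph{all isotopies, and in particular all extensions, start at the identity}. We ask when an isotopy of a compactum (a compact set) $X\subset\mathbb C$ extends to an isotopy of the whole plane: when can the surrounding plane be carried along with the moving set?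

For a continuum (a nonempty connected compactum) the answer is ``always'', by a theorem of Oversteegen and Tymchatyn \cite{OT}, and the same answer follows for compacta with finitely many components (Proposition~\ref{prop:finite}). With infinitely many components an isotopy may fail to extend (Example~\ref{ex:relay}). The obstruction is seen on small arcs that span the gaps of $X$. A \emph{complementary domain} of $X$ is a component $U$ of $\mathbb C\setminus X$, and a \emph{crosscut} of $U$ is an open arc $Q\subset U$ whose closure is an arc with two distinct endpoints in $\partial U\subset X$. By uniform continuity of $h$, the two endpoints of a small crosscut stay close to each other at all times. An extension of $h$ to the plane does more: it moves the crosscut itself off the moving set $X^t$, and it keeps the whole crosscut small. This necessary condition is condition (2) below. It concerns one crosscut at a time and asks for no compatibility between the motions of different crosscuts, so it is not evident that it should suffice. That it does suffice is a conjecture of Hoehn, Oversteegen and Tymchatyn \cite{HOT}. We prove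 it for every plane compactum.

The proof needs only very few crosscuts. Let $A\subset X$ be clopen in $X$ with $\emptyset\ne A\ne X$, and put $d(A)=\mathrm{dist}(A,X\setminus A)>0$. A \emph{bridge} for $A$ is an open segment $(a,b)$ with $a\in A$, $b\in X\setminus A$ and $|a-b|=d(A)$; bridges exist by compactness. A bridge misses $X$, because a point of $X$ on it would be at distance less than $d(A)$ both from $a\in A$ and from $b\in X\setminus A$. So a bridge for $A$ is a crosscut of a complementary domain, of diameter $d(A)$.

\begin{theorem}\label{thm:main}
Let $h$ be an isotopy of a plane compactum $X$ starting at the identity. The following are equivalent, where all extensions start at the identity.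
\begin{itemize}
\item[(1)] $h$ extends to an isotopy of the plane.
\item[(2)] For each $\varepsilon>0$ there is $\delta>0$ such that for every complementary domain $U$ of $X$ and every crosscut $Q$ of $U$ with $\mathrm{diam}\,Q<\delta$, the isotopy $h$ extends to an isotopy $h_Q$ of $X\cup Q$ with $\mathrm{diam}\,h_Q^t(Q)<\varepsilon$ for all $t\in[0,1]$.
\item[(3)] There are $\delta_0>0$ and, for every clopen $A\subset X$ with $\emptyset\ne A\ne X$ and $d(A)<\delta_0$, one bridge $Q_A$ for $A$ and an extension $h_A$ of $h$ to $X\cup Q_A$, such that for each $\varepsilon>0$ there is $\delta\in(0,\delta_0]$ with $\mathrm{diam}\,h_A^t(Q_A)<\varepsilon$ for all $t$ whenever $d(A)<\delta$.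
\item[(4)] There is a finite or infinite, possibly empty, sequence of pairwise disjoint crosscuts $Q_n$ of complementary domains of $X$ such that $X\cup\bigcup_nQ_n$ has finitely many components, and there are extensions $h_{Q_n}$ of $h$ to $X\cup Q_n$ with $\sup_t\mathrm{diam}\,h_{Q_n}^t(Q_n)\to0$ if the sequence is infinite.
\end{itemize}
In these cases the extension in \textup{(1)} can be chosen so that each $H^t$ is a homeomorphism of $\mathbb C$ onto $\mathbb C$.
\end{theorem}

The equivalence of (1) and (2) is the conjecture of \cite{HOT}. For $X=\emptyset$ all four conditions hold trivially, and we assume $X\neq\emptyset$ from now on.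

We prove $(1)\Rightarrow(2)\Rightarrow(3)\Rightarrow(4)\Rightarrow(1)$. The first three implications are elementary (Section~\ref{sec:bridges}). For the last one we would like to extend $h$ to $X\cup\bigcup_nQ_n$, which has finitely many components, and then apply Proposition~\ref{prop:finite}. But the extensions $h_{Q_n}$ are unrelated, so the arcs $h_{Q_n}^t(Q_n)$ and $h_{Q_m}^t(Q_m)$ may cross for $t>0$. We therefore replace each moving crosscut by the hyperbolic geodesic in its homotopy class. Section~\ref{sec:cases} shows this device in a case where everything is explicit. Sections~\ref{sec:harmonic} and~\ref{sec:geodesics} construct the geodesics in general and show that they land at the right points, are small, and depend continuously on the data. Section~\ref{sec:simultaneous} shows that they are pairwise disjoint arcs at every time and completes the proof.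

We write $\mathbb D$ for the open unit disk, $S^1=\partial\mathbb D$, $\mathbb H$ for the upper half plane, and $B(z,r)$, $\overline B(z,r)$ for open and closed disks. A \emph{path} is a continuous map from an interval; it need not be injective.

\section{Three simple cases}\label{sec:cases}

\subsection{Finitely many components}

We use two published extension theorems.

\begin{theorem}[Oversteegen--Tymchatyn \cite{OT}]\label{thm:OT}
An isotopy of a plane continuum starting at the identity extends to an isotopy of the plane starting at the identity.
\end{theorem}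

\begin{theorem}[Edwards--Kirby {\cite[Cor.~1.2]{EK}}]\label{thm:EK}
Let $C$ be a compact subset of a manifold $M$ without boundary. If an isotopy $h^t:C\to M$ extends to an isotopy of a neighborhood of $C$, then there is an isotopy $H^t:M\to M$ of homeomorphisms with $H^0=\mathrm{id}$ and $h^t=H^th^0$.
\end{theorem}

\begin{proposition}\label{prop:finite}
Let $Y$ be a plane compactum with finitely many components. Every isotopy $h$ of $Y$ extends to an isotopy $H$ of $\mathbb C$ such that each $H^t$ is a homeomorphism of $\mathbb C$ onto $\mathbb C$.
\end{proposition}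

\begin{proof}
Let $C_1,\dots,C_l$ be the components of $Y$; they are continua. By Theorem~\ref{thm:OT}, or by the translations $z\mapsto z+h^t(x)-x$ if $C_i=\{x\}$, the restriction of $h$ to $C_i$ extends to an isotopy $H_i$ of the plane. The $H_i$ need not agree anywhere, so we use each of them only near $C_i$. By compactness there is $d>0$ with $\mathrm{dist}(h^t(C_i),h^t(C_j))\ge d$ for all $t$ and all $i\ne j$. Since $H_i$ is uniformly continuous on compact sets, there is $\eta\in(0,1)$ such that $|H_i^t(z)-h^t(x)|<d/3$ whenever $x\in C_i$, $|z-x|<\eta$, $t\in[0,1]$, $1\le i\le l$. Let $N_i$ be the open $\eta$-neighborhood of $C_i$. Then $H_i^t(N_i)$ lies in the $d/3$-neighborhood of $h^t(C_i)$, so $H_i^t(N_i)\cap H_j^t(N_j)=\emptyset$ for $i\ne j$ and all $t$. At $t=0$ this says that the $N_i$ are pairwise disjoint. Hence the map that equals $H_i^t$ on $N_i$ is well defined on $N=N_1\cup\dots\cup N_l$, continuous on $N\times[0,1]$, and injective for each $t$. By invariance of domain an injective continuous map of an open subset of the plane into the plane is an open embedding. So $h$ extends to an isotopy of the neighborhood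 $N$ of $Y$, and Theorem~\ref{thm:EK} gives $H$.
\end{proof}

\subsection{An isotopy that does not extend}

The next example shows that the conditions of Theorem~\ref{thm:main} are not automatic. No point in it moves far, but a long row of points acts as a relay that drags a small loop across a definite distance.

\begin{example}\label{ex:relay}
For $n\ge1$ let $F_n=\{j4^{-n}+i2^{-n}:0\le j\le4^n\}$, and let $X=[0,1]\cup\bigcup_nF_n$, a compactum. Define $h$ on each row as follows. Fix $n$, put $k=4^n$, $s=1/k$, let $x_0,\dots,x_k$ be the points of $F_n$ from left to right, and let $m_j$ be the midpoint of $x_j$ and $x_{j+1}$. For $j=1,\dots,k-1$, during the time interval $[(j-1)s,js]$ the points $x_j,x_{j+1}$ make one full turn about $m_j$ at constant speed; at all other times points rest. The segment $[0,1]$ is fixed. The row $F_n$ stays in the band $\frac34 2^{-n}\le\mathrm{Im}\,z\le\frac54 2^{-n}$, and these bands are disjoint, so each $h^t$ is injective. Points of $F_n$ are isolated in $X$ and move by at most $4^{-n}$, so $h$ is continuous. Thus $h$ is an isotopy of $X$, and $h^1=\mathrm{id}$.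

Suppose that $h$ extends to an isotopy $H$ of $\mathbb C$. Fix $n$ and ignore the rest of $X$. The motion of $F_n$ is the restriction of an explicit isotopy $\Phi^\tau$ of $\mathbb C$: during the $j$th time interval rotate each circle about $m_j$, by an angle that grows from $0$ to $2\pi$ for radii at most $3s/4$, is $0$ for radii at least $s$, and is interpolated linearly in the radius in between. If $\Psi_j$ is the resulting full twist, then $\Phi^1=\Psi_{k-1}\circ\dots\circ\Psi_1$. Let $c$ be the circle of radius $s$ about $m_0$, viewed as a loop. Since $H^\tau(c)$ misses $H^\tau(F_n)=\Phi^\tau(F_n)$, the loops $\Phi^1(\Phi^\tau)^{-1}H^\tau\circ c$, $0\le\tau\le1$, form a free homotopy in $\mathbb C\setminus F_n$ from $\Phi^1\circ c$ to $H^1\circ c$.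

The group $\pi_1(\mathbb C\setminus F_n)$, based at $x_0-2si$, is free on $\ell_0,\dots,\ell_k$, where $\ell_j$ runs below the disks $\overline B(m_1,s),\dots,\overline B(m_{k-1},s)$, rises vertically toward $x_j$, circles $x_j$ once and returns. The twist $\Psi_j$ fixes $\ell_\nu$ for $\nu<j$, because $\ell_\nu$ misses $\overline B(m_j,s)$. The loop $\ell_j$ is homotopic to one that rises vertically toward $m_j$ into $B(m_j,3s/4)$, where $\Psi_j$ is the identity, and circles $x_j$ there; the twist adds one turn around both $x_j$ and $x_{j+1}$ to the rising part. So $\Psi_j$ conjugates $\ell_j$ by a product of $\ell_j$ and $\ell_{j+1}$ or by the inverse of such a product. In each of the four cases, $\ell_j^p$ with $p\neq0$ goes to a reduced word in $\ell_j,\ell_{j+1}$ that contains $\ell_{j+1}^{\pm1}$, for instance $\ell_{j+1}\ell_j^p\ell_{j+1}^{-1}$ or $\ell_j\ell_{j+1}\ell_j^p\ell_{j+1}^{-1}\ell_j^{-1}$. The suitably oriented loop $c$ represents the conjugacy class of $\ell_0\ell_1$. Suppose a cyclically reduced word in $\ell_0,\dots,\ell_j$ contains $\ell_0^{\pm1}$ and $\ell_j^{\pm1}$. Its maximal blocks $\ell_j^p$ are bordered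 by letters $\ell_\nu^{\pm1}$ with $\nu<j$, so no cancellation occurs when $\Psi_j$ is applied, and the image is a cyclically reduced word in $\ell_0,\dots,\ell_{j+1}$ containing $\ell_0^{\pm1}$ and $\ell_{j+1}^{\pm1}$. By induction the cyclically reduced word of $\Phi^1\circ c$, and hence of $H^1\circ c$, contains $\ell_k^{\pm1}$.

On the other hand $c\subset\overline B(x_0,2s)$ and $H^1(x_0)=x_0$. By uniform continuity of $H^1$ on compact sets, $H^1(c)\subset B(x_0,\frac12)$ for large $n$. Then $H^1\circ c$ lies in the half plane $\mathrm{Re}\,z<1-s/2$, and so it is represented by a word in $\ell_0,\dots,\ell_{k-1}$. This is a contradiction, since conjugate cyclically reduced words in a free group differ by a cyclic permutation. So $h$ does not extend, and by Theorem~\ref{thm:main} it violates (2), (3) and (4).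
\end{example}

\subsection{Straightening crosscuts in the punctured disk}\label{subsec:model}

Two pairs $\{p_1,p_3\}$ and $\{p_2,p_4\}$ of points on a simple closed curve are \emph{interlaced} if $p_1,p_2,p_3,p_4$ are distinct and lie in this cyclic order.

\begin{lemma}[Crossing lemma; see e.g.\ \cite{Mae}]\label{lem:crossing}
If $\{p_1,p_3\}$ and $\{p_2,p_4\}$ are interlaced on the boundary of a closed topological disk, then every path in the disk from $p_1$ to $p_3$ meets every path in the disk from $p_2$ to $p_4$.
\end{lemma}

The (hyperbolic) \emph{geodesics} of $\mathbb D$ and of $\mathbb H$ are the open arcs of circles or lines that are orthogonal to the boundary. A geodesic has two distinct \emph{ends} on the boundary circle $S^1$ or $\mathbb R\cup\{\infty\}$, any two distinct boundary points are the ends of exactly one geodesic, and M\"obius maps between $\mathbb D$ and $\mathbb H$, or of either onto itself, send geodesics to geodesics. The converse of the crossing lemma holds for geodesics: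
\begin{equation}\label{eq:geodesics}
\begin{array}{l}\text{two distinct geodesics through a point $w$ have different tangent}\\ \text{lines at $w$, and their pairs of ends are interlaced.}\end{array}
\end{equation}
Indeed, a M\"obius map onto $\mathbb D$ that sends $w$ to $0$ turns them into two different diameters.

Let $X=S^1\cup\{0\}$ and $G=\mathbb D\setminus\{0\}$, and let $h$ be an isotopy of $X$ that fixes $0$ and maps $S^1$ to itself at all times. Let $Q_1,Q_2$ be disjoint crosscuts of $G$ with different pairs of endpoints, and let $h_{Q_1},h_{Q_2}$ be arbitrary extensions. Nothing prevents $h_{Q_1}$ from pushing a finger of $Q_1$ across the moving arc $h_{Q_2}^t(Q_2)$. We produce disjoint moving crosscuts with the same endpoints.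

The map $\varphi(\zeta)=e^{i\zeta}$ is a covering of $\overline{\mathbb D}\setminus\{0\}$ by the closed half plane $\mathrm{Im}\,\zeta\ge0$; it maps $\mathbb H$ onto $G$, and its deck transformations are the translations by $2\pi\mathbb Z$. Lifting $h$, we write $h^t(e^{i\theta})=e^{if_t(\theta)}$ with $f_t(\theta)$ jointly continuous and $f_0=\mathrm{id}$. The number $f_t(\theta+2\pi)-f_t(\theta)\in2\pi\mathbb Z$ is continuous in $t$, hence equal to $2\pi$, and $f_t$ is injective because $h^t$ is. So $f_t$ is an increasing homeomorphism of $\mathbb R$ that commutes with the deck transformations. With $f_t(\infty)=\infty$ it preserves the cyclic order of $\mathbb R\cup\{\infty\}$.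

Let $Q$ be $Q_1$ or $Q_2$. The arcs $h_Q^t(Q)$ miss $X$ and start in $G$, so they stay in $G$. Lift the whole motion of $\overline Q\setminus\{0\}$, starting from a lift of $Q$ with ends $\alpha,\beta\in\mathbb R\cup\{\infty\}$. An end over the point $0$ is $\infty$ at all times. An end $\alpha\in\mathbb R$ moves along the lift of the path $t\mapsto h^t(e^{i\alpha})$ that starts at $\alpha$, which is $t\mapsto f_t(\alpha)$. So at time $t$ the ends of the lift are $f_t(\alpha),f_t(\beta)$, \emph{whatever the extension $h_Q$ is}. Let $\gamma^t$ be the image under $\varphi$ of the geodesic of $\mathbb H$ with these ends. If $\beta=\infty$, then $\gamma^t$ is the radius from $h^t(e^{i\alpha})$ to $0$. If both ends are finite, the geodesic is a semicircle, and $\mathrm{diam}\,\gamma^t\le|f_t(\alpha)-f_t(\beta)|$ because $|\varphi'|\le1$ on $\mathbb H$.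

At time $0$, any two different lifts of $Q_1$ or $Q_2$ are disjoint in $\mathbb H$, so their pairs of ends are not interlaced, by Lemma~\ref{lem:crossing}. These pairs are also different: they project to different pairs of endpoints, or they differ by a nonzero translation. Both properties survive the application of $f_t$. By \eqref{eq:geodesics} the corresponding geodesics at time $t$ are pairwise disjoint, and therefore $\gamma_1^t$ and $\gamma_2^t$ are disjoint open arcs for every $t$.

Two features deserve notice. First, the geodesics are disjoint arcs only because the crosscuts were disjoint arcs at time $0$. For a path whose lift has ends $0$ and $3\pi$, the semicircles over $[0,3\pi]$ and $[2\pi,5\pi]$ cross, so the geodesic crosses itself in $G$. Second, two disjoint crosscuts whose lifts have the same ends give the same geodesic, and for this reason we shall keep only one crosscut for each pair of endpoints.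

The model has three conveniences that are absent in general. The covering map extends to the boundary; as a substitute we prove that lifts and geodesics land, with estimates (Lemmas~\ref{lem:landing} and~\ref{lem:size}). The domain does not move; as a substitute we prove that the geodesic depends continuously on the domain and the path (Lemma~\ref{lem:convergence}). Finally, an order-preserving map $f_t$ compares the ends at time $t$ with those at time $0$; as a substitute we approximate $X$ by finite sets, whose motion extends to the plane by hand, as in Example~\ref{ex:relay}.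

\section{From small crosscuts to a null sequence of bridges}\label{sec:bridges}

A topological space has finitely many components if and only if it has finitely many clopen subsets. Indeed, finitely many components are closed with closed complements, and every clopen set is a union of components; conversely, if there are finitely many clopen sets, the minimal nonempty ones are connected and partition the space. The following lemma counts clopen sets after arcs are attached. It shows that only the endpoints of the arcs matter.

\begin{lemma}\label{lem:null}
Let $X$ be a plane compactum and $L_1,L_2,\dots$ a finite or infinite sequence of arcs, with $\mathrm{diam}\,L_n\to0$ if it is infinite. Suppose that $L_n\cap X$ is the set $\{a_n,b_n\}$ of endpoints of $L_n$ and that the sets $L_n\setminus X$ are pairwise disjoint. Then $Y=X\cup\bigcup_nL_n$ is compact, and $E\mapsto E\cap X$ is a bijection from the clopen subsets of $Y$ onto the clopen subsets $A$ of $X$ that \emph{split no pair}, that is, such that for each $n$ both or neither of $a_n,b_n$ lie in $A$. In particular $Y$ has finitely many components if and only if finitely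 many clopen subsets of $X$ split no pair.
\end{lemma}

\begin{proof}
For closed $A\subset X$, the set $E_A=A\cup\bigcup\{L_n:a_n\in A\}$ is compact: a sequence in it has a subsequence in $A$, or in one $L_n$, or with terms $p_j\in L_{n_j}$, $n_j\to\infty$, and in the last case $|p_j-a_{n_j}|\to0$, so the sequence accumulates in $A$. In particular $Y=E_X$ is compact. If $E\subset Y$ is clopen, each connected set $L_n$ lies in $E$ or misses $E$. So $A=E\cap X$ splits no pair and $E=E_A$, which gives injectivity. Conversely, if $A\subset X$ is clopen and splits no pair, then $E_A$ and $E_{X\setminus A}$ are compact, cover $Y$, meet $X$ in $A$ and $X\setminus A$, and are disjoint because the sets $L_n\setminus X$ are. So $E_A$ is clopen in $Y$ with $E_A\cap X=A$.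
\end{proof}

Condition (4) asks for disjoint crosscuts, while (2) offers all small ones. Bridges are the right choice because shortest connections do not cross.

\begin{lemma}\label{lem:bridges}
\textup{(i)} For each $\eta>0$ only finitely many clopen sets $A\subset X$, $\emptyset\ne A\ne X$, have $d(A)\ge\eta$.

\textup{(ii)} Two different bridges, for the same or for different clopen sets, are disjoint.
\end{lemma}

\begin{proof}
(i) Call $x,y\in X$ equivalent if they are joined by a finite chain in $X$ with steps shorter than $\eta$. The classes are open and disjoint, hence finite in number, and a set $A$ with $d(A)\ge\eta$ is a union of classes.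

(ii) Let $(a,b)$ be a bridge for $A$ and $(c,d)$ a different bridge for $A'$, with lengths $r=d(A)\le r'=d(A')$. Suppose that they meet at $z$. If they are collinear, then an endpoint of one of these two different overlapping intervals lies in the other, which is impossible since bridges miss $X$. So they lie on different lines, the triangle inequalities through $z$ are strict, and adding them in pairs gives
\begin{equation}\label{eq:quadrilateral}
|a-c|+|b-d|<r+r',\qquad |a-d|+|b-c|<r+r'.
\end{equation}
Two points of $X$ of which exactly one lies in $A$ are at distance at least $r$, and likewise for $A'$ and $r'$. Exactly one of $c,d$ lies in $A'$.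

Suppose first that exactly one of $a,b$ lies in $A'$. Exchanging the names $c,d$ if necessary, let $c$ be on the same side of $A'$ as $a$, so that $d$ is on the same side as $b$. Then $|a-d|+|b-c|\ge2r'\ge r+r'$, against \eqref{eq:quadrilateral}. Suppose next that $a,b$ are on the same side of $A'$, and let $d$ be the one of $c,d$ on the other side. Then $|a-d|\ge r'$ and $|b-d|\ge r'$. Since exactly one of $a,b$ lies in $A$, one of them is on the other side of $A$ from $c$, so $|a-c|\ge r$ or $|b-c|\ge r$. Either inequality contradicts \eqref{eq:quadrilateral}.
\end{proof}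

\begin{proof}[Proof of $(1)\Rightarrow(2)$]
Let $H$ extend $h$ to the plane and let $B$ be a closed disk containing the $1$-neighborhood of $X$. Given $\varepsilon>0$, uniform continuity of $H$ on $B\times[0,1]$ gives $\delta\in(0,1)$ such that $|H^t(x)-H^t(y)|<\varepsilon/2$ for all $t$ and all $x,y\in B$ with $|x-y|\le\delta$. A crosscut $Q$ with $\mathrm{diam}\,Q<\delta$ has its endpoints in $X$, so it lies in $B$. The restriction $h_Q$ of $H$ to $X\cup Q$ satisfies $\mathrm{diam}\,h_Q^t(Q)\le\varepsilon/2<\varepsilon$.
\end{proof}

\begin{proof}[Proof of $(2)\Rightarrow(3)$]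
Let $\delta_k$ correspond to $\varepsilon=1/k$ in (2), chosen so that $\delta_k$ decreases strictly to $0$, and put $\delta_0=\delta_1$. If $d(A)<\delta_1$, take any bridge $Q_A$ for $A$, let $k(A)$ be the largest index $k$ with $d(A)<\delta_k$, and let $h_A$ be the extension given by (2) for $\varepsilon=1/k(A)$. Given $\varepsilon>0$, choose $k$ with $1/k<\varepsilon$ and put $\delta=\delta_k$. If $d(A)<\delta$, then $k(A)\ge k$, so $\mathrm{diam}\,h_A^t(Q_A)<1/k(A)<\varepsilon$ for all $t$.
\end{proof}

\begin{proof}[Proof of $(3)\Rightarrow(4)$]
By Lemma~\ref{lem:bridges}(i) there are countably many sets $A$. Let $Q_1,Q_2,\dots$ enumerate the distinct segments among the $Q_A$ with $d(A)<\delta_0$; they are pairwise disjoint by Lemma~\ref{lem:bridges}(ii). For each $n$ choose $A_n$ with $Q_n=Q_{A_n}$ and put $h_{Q_n}=h_{A_n}$. The $A_n$ are distinct, so if the sequence is infinite then $d(A_n)\to0$ by Lemma~\ref{lem:bridges}(i), and (3) gives $\sup_t\mathrm{diam}\,h_{Q_n}^t(Q_n)\to0$. Apply Lemma~\ref{lem:null} to the arcs $\overline{Q_n}$. A clopen set $A$ with $\emptyset\ne A\ne X$ and $d(A)<\delta_0$ splits the pair of endpoints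 of $Q_A$, which is one of the $Q_n$. So a clopen set that splits no pair is $\emptyset$ or $X$ or has $d(A)\ge\delta_0$, and there are finitely many such sets.
\end{proof}

The rest of the paper proves $(4)\Rightarrow(1)$.

\section{Two estimates for negative harmonic functions}\label{sec:harmonic}

Let $\varphi:\mathbb D\to G$ be a covering of a bounded domain and $b\notin G$. For a large constant $M$ the function $u=\log(|\varphi-b|/M)$ is harmonic and negative, and it is very negative exactly where $\varphi$ is close to $b$. A path in $G$ that stays near $b$ therefore lifts to a path on which $u\le-L$ with $L$ large. The two lemmas of this section turn this information into geometry. The first says that such a path cannot turn far around a point where $u$ is moderate. The second says that $u$ is very negative also on a geodesic with the same end. Both proofs use one device: a point enclosed by the path and its mirror images is subject to the maximum principle for the sum of the mirror images of $u$.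

\begin{lemma}\label{lem:angle}
Let $u\le0$ be harmonic on $\mathbb D$, let $\sigma:I\to\mathbb D\setminus\{0\}$ be a path with $u\le-L$ on $\sigma(I)$, and let $N\ge2$ be an integer. If $u(0)>-L/(2N)$, then a continuous branch $\theta$ of $\arg\sigma$ has oscillation $\sup\theta-\inf\theta\le\pi/N$.
\end{lemma}

\begin{proof}
Suppose not. After reversing $\sigma$ if necessary and rotating $\mathbb D$, there are $s_1<s_2$ in $I$ with $\theta(s_1)=0$ and $\theta(s_2)>\pi/N$. Let $s''$ be the first parameter after $s_1$ with $\theta=\pi/N$ and $s'$ the last parameter before $s''$ with $\theta=0$. The path $\tau=\sigma|_{[s',s'']}$ runs from a point $r_0>0$ to a point $r_1e^{i\pi/N}$, and its argument increases by $\pi/N$. The reverse of the path $e^{2\pi i/N}\overline\tau$ runs from $r_1e^{i\pi/N}$ to $r_0e^{2\pi i/N}$, and its argument also increases by $\pi/N$. Concatenating these two paths and their rotations by multiples of $2\pi/N$, we obtain a closed path with winding number $1$ about $0$. Its image is $\Sigma=\bigcup_{g\in\mathcal G}g(\tau)$, where $\mathcal G$ is the group of order $2N$ that consists of the maps $\zeta\mapsto e^{2\pi ij/N}\zeta$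 and $\zeta\mapsto e^{2\pi ij/N}\overline\zeta$. The set $\Sigma$ is compact in $\mathbb D\setminus\{0\}$. Because of the winding number, the component $\Omega$ of $\mathbb C\setminus\Sigma$ containing $0$ is bounded, so $\overline\Omega\subset\mathbb D$ and $\partial\Omega\subset\Sigma$. The function $v=\sum_{g\in\mathcal G}u\circ g$ is harmonic on $\mathbb D$. At a point of $\Sigma$ one summand is at most $-L$ and the others are at most $0$. By the maximum principle $2N\,u(0)=v(0)\le-L$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:halfdisk}
Let $u\le0$ be harmonic on $\mathbb H$, let $L\ge0$ and $\rho>0$. Let $\sigma:[s,1)\to\mathbb H$ be a path with $|\sigma(s)|\ge\rho$, $\sigma(r)\to0$ as $r\to1$, and $u\le-L$ on $\sigma$. Then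
\begin{equation}\label{eq:halfdisk}
u(iy)\le-\frac L2\Bigl(1-\frac4\pi\arctan\frac y\rho\Bigr)\qquad(0<y<\rho).
\end{equation}
In particular:
\begin{itemize}
\item[(a)] $u(iy)\le-L/4$ for $0<y\le\rho/3$;
\item[(b)] if $\sigma:(0,1)\to\mathbb H$ is a path with $\sigma(r)\to\infty$ as $r\to0$, $\sigma(r)\to0$ as $r\to1$, and $u\le-L$ on $\sigma$, then $u(iy)\le-L/2$ for all $y>0$.
\end{itemize}
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (-3,0) -- (3,0) arc (0:180:3);
\draw[thick] (45:3) .. controls (1,2.6) and (-1.4,1.8) .. (-1,1) .. controls (-0.8,0.5) and (-0.3,0.2) .. (0,0);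
\draw[thick,dashed] (135:3) .. controls (-1,2.6) and (1.4,1.8) .. (1,1) .. controls (0.8,0.5) and (0.3,0.2) .. (0,0);
\fill (0,0.85) circle (1.3pt) node[right] {$iy$};
\node at (0,1.5) {$V$};
\node[below] at (0,0) {$0$};
\node[below] at (3,0) {$\rho$};
\node[below] at (-3,0) {$-\rho$};
\node[left] at (-1.05,1) {$\Sigma$};
\node[right] at (1.05,1) {$\Sigma^*$};
\end{tikzpicture}
\caption{A path $\Sigma$ in the half disk of radius $\rho$ from the semicircle to $0$ (solid) and its mirror image $\Sigma^*$ in the imaginary axis (dashed). The component $V$ of their complement in the half disk that contains a point $iy$ is symmetric, so it cannot approach the real axis except at $0$ and $\pm\rho$.}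
\label{fig:halfdisk}
\end{figure}

\begin{proof}
Let $B^+=B(0,\rho)\cap\mathbb H$ and let $r_1$ be the largest $r$ with $|\sigma(r)|\ge\rho$; it exists because $|\sigma(s)|\ge\rho$ and $\sigma(r)\to0$. Then $\Sigma=\sigma((r_1,1))\subset B^+$, the point $\sigma(r_1)$ lies on the open semicircle $\partial B^+\cap\mathbb H$, and $\Sigma\cup\{\sigma(r_1),0\}$ is the image of a path in $\overline{B^+}$ from $\sigma(r_1)$ to $0$. In particular $\Sigma$ is closed in $B^+$. Write $\zeta^*=-\overline\zeta$ and $u^*(\zeta)=u(\zeta^*)$. If $iy\in\Sigma\cup\Sigma^*$, then $iy\in\Sigma$ and $u(iy)\le-L$, which is stronger than \eqref{eq:halfdisk}. Otherwise let $V$ be the component of $B^+\setminus(\Sigma\cup\Sigma^*)$ containing $iy$; see Figure~\ref{fig:halfdisk}. Since $(iy)^*=iy$, we have $V^*=V$.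

We claim that $\overline V$ contains no real $x$ with $0<|x|<\rho$. Otherwise it contains both $x$ and $-x$. Small half disks at $\pm x$ miss $\Sigma\cup\Sigma^*$ and meet $V$, so they lie in $V$. Then $-x$ and $x$ are joined by a path in $V\cup\{-x,x\}$. This path misses $\Sigma\cup\{\sigma(r_1),0\}$, although $\{-x,x\}$ and $\{0,\sigma(r_1)\}$ are interlaced on $\partial B^+$, which contradicts Lemma~\ref{lem:crossing}. Hence $\partial V$ is contained in the union of $\Sigma\cup\Sigma^*$, the open semicircle, and $\{0,\rho,-\rho\}$.

On the semicircle we know only $u\le0$, and we need a harmonic function that measures this loss. We have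
\[
\frac{\zeta-\rho}{\zeta+\rho}=\frac{|\zeta|^2-\rho^2+2i\rho\,\mathrm{Im}\,\zeta}{|\zeta+\rho|^2},
\]
so $\psi(\zeta)=\arg\frac{\zeta-\rho}{\zeta+\rho}\in(0,\pi)$ is harmonic on $\mathbb H$, lies in $(\pi/2,\pi)$ on $B^+$, equals $\pi/2$ on the semicircle, and $\psi(iy)=\pi-2\arctan(y/\rho)$. Thus $S=2-\frac2\pi\psi$ satisfies $0<S<1$ on $B^+$, $S=1$ on the semicircle, and $S(iy)=\frac4\pi\arctan(y/\rho)$. The function
\[
v=u+u^*+L(1-S)
\]
is harmonic on $\mathbb H$ and at most $L$ on $B^+$. On $\Sigma\cup\Sigma^*$ we have $u+u^*\le-L$, so $v\le0$; on the semicircle $v=u+u^*\le0$. To handle the three remaining boundary points, let $w(\zeta)=\sum_x\log(2\rho/|\zeta-x|)$, the sum over $x\in\{0,\rho,-\rho\}$. It is harmonic on $\mathbb H$, nonnegative on $\overline{B^+}\cap\mathbb H$, and tends to $+\infty$ at the three points. For $\epsilon>0$ the function $v-\epsilon w$ has upper limit at most $0$ at every point of $\partial V$, so $v\le\epsilon w$ on $V$ by the maximum principle. Letting $\epsilon\to0$ gives $2u(iy)+L(1-S(iy))=v(iy)\le0$, which is \eqref{eq:halfdisk}.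

For (a), $\frac4\pi\arctan\frac y\rho\le\frac4{3\pi}<\frac12$. For (b), every $\rho>y$ admits $s$ with $|\sigma(s)|\ge\rho$; apply \eqref{eq:halfdisk} to $\sigma|_{[s,1)}$ and let $\rho\to\infty$.
\end{proof}

The factor $\frac12$ in (b) cannot be improved: if $\sigma$ is the ray $\arg\zeta=\theta_0$ and $u=-(L/\theta_0)\arg\zeta$, then $u(iy)=-L\pi/(2\theta_0)$, which tends to $-L/2$ as $\theta_0\to\pi$.

\section{Geodesic crosscuts}\label{sec:geodesics}

\subsection{Coverings and the setting}

We recall the standard facts. Let $G\subset\mathbb C$ be a bounded domain. By the uniformization theorem there is a holomorphic covering map $\varphi:\mathbb D\to G$, a \emph{universal covering}; it has $\varphi'\ne0$ everywhere. Any two universal coverings differ by an automorphism of $\mathbb D$, and automorphisms are M\"obius maps, which extend to homeomorphisms of $\overline{\mathbb D}$. For $z\in G$ there is exactly one universal covering with $\varphi(0)=z$, $\varphi'(0)>0$. A continuous map $f$ from a convex set $W\subset\mathbb R^n$ to $G$ has a lift $\tilde f:W\to\mathbb D$ with $\varphi\circ\tilde f=f$; the value of $\tilde f$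 at one point may be prescribed in the fiber and then determines $\tilde f$; and $\tilde f$ is holomorphic if $f$ is. The \emph{deck transformations}, the automorphisms $g$ with $\varphi\circ g=\varphi$, act transitively on each fiber, and only the identity has a fixed point in $\mathbb D$. Schwarz's lemma says that a holomorphic $F:\mathbb D\to\mathbb D$ with $F(0)=0$ has $|F'(0)|\le1$, with equality only for rotations. In the Schwarz--Pick form it says that a holomorphic map between disks does not increase hyperbolic distances, the hyperbolic distance in $B(c,d)$ from $c$ to $z$ being $\log\frac{d+|z-c|}{d-|z-c|}$.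

Fix $R>0$ and put $\Delta=B(0,R)$ and $M=2R$. A compact set $Z$ is \emph{admissible} if $\partial\Delta\subset Z\subset\overline\Delta$. Let $Z$ be admissible, $G$ a component of $\Delta\setminus Z$, and $\varphi:\mathbb D\to G$ a universal covering. A \emph{$G$-path} from $a$ to $b$ is a path $q:[0,1]\to\mathbb C$ with $q((0,1))\subset G$, $q(0)=a$, $q(1)=b$, where $a,b\in Z$ and $a\ne b$. A \emph{lift} of $q$ means a lift of $q|_{(0,1)}$. For $b\in Z$ the function
\[
u_b=\log\frac{|\varphi-b|}M
\]
is harmonic on $\mathbb D$ since $b\notin G$, and $u_b\le0$ since $|\varphi-b|<2R$. This sign is the reason for working inside a fixed disk $\Delta$.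

\subsection{Landing}

The boundary of $G$ is arbitrary, so $\varphi$ need not extend continuously to $S^1$. The next lemma recovers what the extension gave in Section~\ref{subsec:model}.

\begin{lemma}\label{lem:landing}
Let $q$ be a $G$-path from $a$ to $b$ and $\tilde q$ a lift of $q$.
\begin{itemize}
\item[(i)] If $|q(r)-b|\le\eta<|\varphi(0)-b|$ for $r\in[s,1)$, and $\log\frac M\eta>2N\log\frac M{|\varphi(0)-b|}$ for an integer $N\ge2$, then $\arg\tilde q$ has oscillation at most $\pi/N$ on $[s,1)$. The limits $\alpha=\lim_{r\to0}\tilde q(r)$ and $\beta=\lim_{r\to1}\tilde q(r)$ exist and lie in $S^1$; we call them the \emph{ends} of $\tilde q$.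
\item[(ii)] $\varphi(w)\to b$ as $w\to\beta$ along any geodesic ending at $\beta$, and $\varphi(w)\to a$ as $w\to\alpha$ along any geodesic ending at $\alpha$. In particular $\alpha\ne\beta$.
\item[(iii)] Let $K:[0,1]\times[0,t]\to\mathbb C$ be continuous, with each $K(\cdot,\tau)$ a $G$-path from $a$ to $b$. If $\tilde K$ is a lift of $K|_{(0,1)\times[0,t]}$, then all the paths $\tilde K(\cdot,\tau)$ have the same ends.
\end{itemize}
\end{lemma}

\begin{proof}
Reversing the paths exchanges the two ends, so we treat only the end $r\to1$.

(i) On $[s,1)$ we have $\tilde q\ne0$, because $|q-b|<|\varphi(0)-b|$, and $u_b\circ\tilde q\le-L$ with $L=\log(M/\eta)$. The second hypothesis says $u_b(0)>-L/(2N)$, so Lemma~\ref{lem:angle} gives the bound. For any $N$ the hypotheses hold if $\eta$ is small and $s$ is close to $1$, so $\arg\tilde q(r)$ converges as $r\to1$. Also $|\tilde q(r)|\to1$: if $r_j\to1$ and $\tilde q(r_j)\to w\in\mathbb D$, then $q(r_j)\to\varphi(w)\in G$, whereas $q(r_j)\to b\notin G$.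

(ii) Given a geodesic ending at $\beta$, let $T:\mathbb D\to\mathbb H$ be a M\"obius map onto $\mathbb H$ that sends $\beta$ to $0$ and the other end to $\infty$, and hence the geodesic to the positive imaginary axis. Let $\eta\in(0,M)$ and choose $s$ with $|q-b|\le\eta$ on $[s,1)$. Lemma~\ref{lem:halfdisk}(a), applied to $u_b\circ T^{-1}$, $\sigma=T\circ\tilde q|_{[s,1)}$, $L=\log(M/\eta)$ and any $\rho\le|\sigma(s)|$, gives
\begin{equation}\label{eq:tail}
|\varphi(T^{-1}(iy))-b|\le M(\eta/M)^{1/4}\qquad(0<y\le\rho/3).
\end{equation}
As $\eta$ is arbitrary, $\varphi\to b$ along the geodesic. If $\alpha=\beta$, then $\varphi$ would tend to both $a$ and $b$ along the radius ending at $\beta$, and $a\ne b$.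

(iii) Fix $N$ and choose $\eta$ as in (i). By uniform continuity of $K$ there is $s<1$ with $|K-b|\le\eta$ on $[s,1]\times[0,t]$. For $r\in[s,1)$, Lemma~\ref{lem:angle} applies to the path $\tau\mapsto\tilde K(r,\tau)$ exactly as in (i). So for $\tau,\tau'\in[0,t]$ the angle at $0$ between $\tilde K(r,\tau)$ and $\tilde K(r,\tau')$ is at most $\pi/N$. Letting $r\to1$ and then $N\to\infty$, we see that the two ends coincide.
\end{proof}

\subsection{The geodesic of a path}

To define an isotopy we need not only the geodesic as a set but also a parametrization that depends continuously on the data. We fix one by normalizing at the midpoint of $q$. For distinct $\alpha,\beta\in S^1$ write $\beta/\alpha=e^{i\omega}$ with $0<\omega<2\pi$, put $c=e^{-i\omega/2}$, and let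
\[
T_{\alpha,\beta}(w)=c\,\frac{w-\beta}{w-\alpha},\qquad T_{\alpha,\beta}^{-1}(\zeta)=\frac{\alpha\zeta-c\beta}{\zeta-c}.
\]
For $|w|=1$, replacing $\overline w,\overline\alpha,\overline\beta$ by $1/w,1/\alpha,1/\beta$ gives $\overline{T_{\alpha,\beta}(w)}=\overline c\,(\alpha/\beta)\frac{w-\beta}{w-\alpha}=T_{\alpha,\beta}(w)$, and $T_{\alpha,\beta}(0)=e^{i\omega/2}\in\mathbb H$. So $T_{\alpha,\beta}$ maps $\mathbb D$ onto $\mathbb H$, $\beta$ to $0$, $\alpha$ to $\infty$, and $|T_{\alpha,\beta}(0)|=1$. These properties characterize it, since M\"obius maps with the first three differ by a positive factor. The formulas show that $T_{\alpha,\beta}(w)$ and $T_{\alpha,\beta}^{-1}(\zeta)$ are jointly continuous in $(\alpha,\beta,w)$, $w\in\mathbb D$, and in $(\alpha,\beta,\zeta)$, $\zeta\in\mathbb H$.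

\begin{definition}\label{def:geodesic}
Let $q$ be a $G$-path from $a$ to $b$. Let $\varphi_q$ be the universal covering of $G$ with $\varphi_q(0)=q(\frac12)$, $\varphi_q'(0)>0$, let $\tilde q$ be the lift with $\tilde q(\frac12)=0$, let $\alpha,\beta$ be its ends, and let $T=T_{\alpha,\beta}$. The \emph{geodesic crosscut} $\gamma=\gamma[G,q]:[0,\infty]\to\mathbb C$ is defined by $\gamma(0)=b$, $\gamma(\infty)=a$, and $\gamma(y)=\varphi_q(T^{-1}(iy))$ for $0<y<\infty$.
\end{definition}

The map $\gamma$ is continuous by Lemma~\ref{lem:landing}(ii), smooth on $(0,\infty)$, and $\gamma((0,\infty))\subset G$. It need not be injective, as the self-crossing geodesic in Section~\ref{subsec:model} shows. Reversing $q$ keeps $\varphi_q$, exchanges $\alpha$ and $\beta$, and replaces $T$ by $-1/T$, by the characterization above. Hence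
\begin{equation}\label{eq:reversal}
\gamma[G,q(1-\cdot)](y)=\gamma[G,q](1/y).
\end{equation}

\begin{lemma}[Size]\label{lem:size}
If $q([0,1])\subset\overline B(b,\varepsilon)$, then $\gamma[G,q]([0,\infty])\subset\overline B(b,\sqrt{\varepsilon M})$.
\end{lemma}

\begin{proof}
If $\varepsilon\ge M$ this holds because $\gamma$ lies in $\overline\Delta$. Otherwise apply Lemma~\ref{lem:halfdisk}(b) to $u_b\circ T^{-1}$, formed with $\varphi_q$, to the path $T\circ\tilde q$ from $\infty$ to $0$, and to $L=\log(M/\varepsilon)$. It gives $|\gamma(y)-b|\le M(\varepsilon/M)^{1/2}$ for $0<y<\infty$, and the endpoints follow by continuity.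
\end{proof}

The next lemma describes how geodesic crosscuts can meet themselves or each other: only transversally, and only when the crossing is forced by the ends of lifts.

\begin{lemma}[Crossings]\label{lem:crossings}
Let $q_1,q_2$ be $G$-paths, $\gamma_i=\gamma[G,q_i]$, and let $\varphi:\mathbb D\to G$ be any universal covering. Suppose that $\gamma_1(y_1)=\gamma_2(y_2)$ with $0<y_1,y_2<\infty$, and that either
\begin{itemize}
\item[(A)] $q_1=q_2$ and $y_1\ne y_2$, or
\item[(B)] $\{q_1(0),q_1(1)\}\ne\{q_2(0),q_2(1)\}$.
\end{itemize}
Then \textup{(i)} some lift of $q_1$ and some lift of $q_2$ through $\varphi$ have interlaced pairs of ends, and \textup{(ii)} the vectors $\gamma_1'(y_1)$ and $\gamma_2'(y_2)$ are linearly independent over $\mathbb R$.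
\end{lemma}

\begin{proof}
Let $\tilde q_i$, $T_i$ be as in Definition~\ref{def:geodesic}, and write $\varphi_{q_i}=\varphi\circ\theta_i$ with an automorphism $\theta_i$ of $\mathbb D$, taking $\theta_1=\theta_2$ in case (A). Then $\theta_i\tilde q_i$ is a lift of $q_i$ through $\varphi$, and $\tilde\gamma_i(y)=\theta_iT_i^{-1}(iy)$ is an injective parametrization, with nonzero derivative, of the geodesic $\Lambda_i$ that has the same ends as $\theta_i\tilde q_i$; also $\varphi\circ\tilde\gamma_i=\gamma_i$. There is a deck transformation $g$ with $g\tilde\gamma_1(y_1)=\tilde\gamma_2(y_2)=w$. The geodesics $g\Lambda_1$ and $\Lambda_2$ pass through $w$ and have the same ends as the lifts $g\theta_1\tilde q_1$ and $\theta_2\tilde q_2$. We claim that $g\Lambda_1\ne\Lambda_2$. Then (i) follows from \eqref{eq:geodesics}, and so does (ii), because $\gamma_1=\varphi\circ g\tilde\gamma_1$, $\gamma_2=\varphi\circ\tilde\gamma_2$ and $\varphi'(w)\ne0$.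

Suppose $g\Lambda_1=\Lambda_2$. By Lemma~\ref{lem:landing}(ii), the limits of $\varphi$ at the two ends of this geodesic form the set $\{q_1(0),q_1(1)\}$ and also the set $\{q_2(0),q_2(1)\}$. This excludes case (B). In case (A), $\tilde\gamma_1=\tilde\gamma_2$ is injective, so $g\ne\mathrm{id}$ and $g$ has no fixed point in $\mathbb D$. Conjugated by $T_1\theta_1^{-1}$, the map $g$ becomes an automorphism of $\mathbb H$ that preserves $\{0,\infty\}$, that is, $\zeta\mapsto-\lambda/\zeta$ or $\zeta\mapsto\lambda\zeta$ with $\lambda>0$. The first fixes $i\sqrt\lambda$. For the second, $\lambda\ne1$ and $\gamma_1(\lambda^ky)=\gamma_1(y)$ for all integers $k$; letting $\lambda^k\to0$ gives $\gamma_1(y)=q_1(1)\notin G$, a contradiction.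
\end{proof}

\subsection{Continuous dependence}

Compact sets $Z_j$ \emph{converge to $Z$ in the Hausdorff metric} if for each $\eta>0$ and all large $j$ each of $Z_j,Z$ lies in the $\eta$-neighborhood of the other. The following lemma is used twice: for the passage $t_j\to t$ in time, and for the approximation of $X^t$ by finite sets. In the second use the topology of the domains changes with $j$, so no assumption on it is made.

\begin{lemma}[Convergence]\label{lem:convergence}
Let $Z_j,Z$ be admissible with $Z_j\to Z$ in the Hausdorff metric, let $G_j,G$ be components of $\Delta\setminus Z_j$, $\Delta\setminus Z$, and let $q_j$ be $G_j$-paths and $q$ a $G$-path with $q_j\to q$ uniformly on $[0,1]$. Then $\gamma[G_j,q_j]\to\gamma[G,q]$ uniformly on $[0,\infty]$.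
\end{lemma}

\begin{proof}
Let $\varphi,\tilde q,a,b,\alpha,\beta,T,\gamma$ be the objects of Definition~\ref{def:geodesic} for $q$, with an index $j$ for $q_j$, and let $z_j=q_j(\frac12)\to z=q(\frac12)$. We show in turn that the coverings, the lifts, the ends and the geodesics converge.

\emph{Step 1: $\varphi_j\to\varphi$ locally uniformly.} Let $0<\rho<1$. The set $W=\varphi(\overline B(0,\rho))$ is compact, connected and at positive distance from $Z$. For large $j$ the translate $W+z_j-z$ misses $Z_j$ and contains $z_j$, so it lies in $G_j$; here we use $\partial\Delta\subset Z_j$. Lift $\zeta\mapsto\varphi(\rho\zeta)+z_j-z$ through $\varphi_j$ to a holomorphic map $F_j:\mathbb D\to\mathbb D$ with $F_j(0)=0$. Then $\varphi_j'(0)F_j'(0)=\rho\varphi'(0)$, and Schwarz's lemma gives $\varphi_j'(0)\ge\rho\varphi'(0)$. Hence $\liminf\varphi_j'(0)\ge\varphi'(0)$.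

The $\varphi_j$ are bounded by $R$, so by Montel's theorem it suffices to show that the locally uniform limit $\psi$ of any subsequence is $\varphi$. We have $\psi(0)=z$ and $\psi'(0)\ge\varphi'(0)>0$, so $\psi$ is not constant. For $x\in Z$ choose $x_j\in Z_j$ with $x_j\to x$. The functions $\varphi_j-x_j$ have no zeros, so by Hurwitz's theorem their nonconstant limit $\psi-x$ has none. Thus $\psi(\mathbb D)\subset\overline\Delta\setminus Z=\Delta\setminus Z$, and $\psi(\mathbb D)\subset G$ by connectedness. Lifting $\psi$ through $\varphi$ gives $\psi=\varphi\circ\theta$ with $\theta:\mathbb D\to\mathbb D$ holomorphic, $\theta(0)=0$ and $\theta'(0)=\psi'(0)/\varphi'(0)\ge1$. By Schwarz's lemma $\theta=\mathrm{id}$.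

\emph{Step 2: $\tilde q_j\to\tilde q$ uniformly on each interval $J=[r_0,r_1]\subset(0,1)$ containing $\frac12$.} Let $3d=\mathrm{dist}(q(J),Z)>0$. For large $j$ we have $|q_j-q|<d$ and $Z_j$ lies in the $d$-neighborhood of $Z$, so for $r\in J$ the disk $B(q_j(r),d)$ misses $Z_j$ and hence lies in $G_j$. Let $0<\eta<d$. The $q_j$ converge uniformly, so they are equicontinuous: there is $\mu>0$ with $|q_j(r)-q_j(r')|\le\eta$ for $|r-r'|\le\mu$ and all $j$. Let $r,r'\in J$ with $|r-r'|\le\mu$, and let $\iota$ be the lift through $\varphi_j$ of the inclusion $B(q_j(r),d)\subset G_j$ with $\iota(q_j(r))=\tilde q_j(r)$. By uniqueness of lifts $\tilde q_j=\iota\circ q_j$ between $r$ and $r'$, and by Schwarz--Pick the hyperbolic distance between $\tilde q_j(r)$ and $\tilde q_j(r')$ is at most $\log\frac{d+\eta}{d-\eta}$. So the $\tilde q_j$ are equicontinuous on $J$ in the hyperbolic metric. Since $\tilde q_j(\frac12)=0$, they map $J$ into one hyperbolic disk about $0$, whose closure is compact in $\mathbb D$. By the Arzel\`a--Ascoli theorem each subsequence has a further subsequence that converges uniformly on $J$ to a path $p$ in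 $\mathbb D$. Passing to the limit in $\varphi_j\circ\tilde q_j=q_j$ with Step 1 gives $\varphi\circ p=q$, and $p(\frac12)=0$, so $p=\tilde q|_J$.

\emph{Step 3: $\beta_j\to\beta$ and $\alpha_j\to\alpha$.} Let $N\ge2$. Choose $\eta<\frac12|z-b|$ with $\log\frac M\eta>2N\bigl(\log\frac M{|z-b|}+1\bigr)$, and $s\in(\frac12,1)$ with $|q-b|\le\eta/2$ on $[s,1]$. For large $j$ we have $|q_j-b_j|\le\eta<|z_j-b_j|$ on $[s,1]$ and $\log\frac M{|z_j-b_j|}\le\log\frac M{|z-b|}+1$. So Lemma~\ref{lem:landing}(i) applies on $[s,1)$ to $q_j$ and to $q$: the angle at $0$ between $\beta_j$ and $\tilde q_j(s)$, and that between $\beta$ and $\tilde q(s)$, is at most $\pi/N$. By Step 2, $\tilde q_j(s)\to\tilde q(s)\ne0$. Hence the upper limit of the angle between $\beta_j$ and $\beta$ is at most $2\pi/N$, for every $N$. Reversing the paths gives $\alpha_j\to\alpha$.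

\emph{Step 4: the geodesics.} By Step 3 and the joint continuity of $T_{\alpha,\beta}^{-1}(\zeta)$, for each compact interval $I\subset(0,\infty)$ the points $T_j^{-1}(iy)$, $y\in I$, converge to $T^{-1}(iy)$ uniformly and stay in a compact subset of $\mathbb D$. With Step 1, $\gamma_j\to\gamma$ uniformly on $I$. It remains to control the ends uniformly in $j$. Let $\eta\in(0,M)$ and choose $s\in[\frac12,1)$ with $|q-b|\le\eta/2$ on $[s,1]$; then $|q_j-b_j|\le\eta$ on $[s,1]$ for large $j$. Since $T_j(\tilde q_j(s))\to T(\tilde q(s))\ne0$, there is $\rho>0$ such that all these numbers have modulus at least $\rho$ for large $j$. Estimate \eqref{eq:tail}, for $q_j$ and for $q$, gives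
\[
|\gamma_j(y)-\gamma(y)|\le2M(\eta/M)^{1/4}+|b_j-b|\qquad(0\le y\le\rho/3).
\]
By \eqref{eq:reversal} the same argument gives $\rho'>0$ and the same bound, with $a_j,a$ in place of $b_j,b$, for $y\ge3/\rho'$. On the compact interval that remains the convergence is uniform. So $\limsup_j\sup_y|\gamma_j(y)-\gamma(y)|\le2M(\eta/M)^{1/4}$ for every $\eta$.
\end{proof}

\section{Simultaneous extension over the crosscuts}\label{sec:simultaneous}

Assume (4). Taking $t=0$ there, we see that $\mathrm{diam}\,Q_n\to0$ if the sequence is infinite, so Lemma~\ref{lem:null} applies to the arcs $\overline{Q_n}$: only finitely many clopen subsets of $X$ split no pair of endpoints. This property depends only on the set of pairs. If several $Q_n$ have the same pair of endpoints we keep only one of them, and so we may assume that \emph{distinct $Q_n$ have distinct pairs of endpoints}.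

Let $q_n:[0,1]\to\overline{Q_n}$ be a homeomorphism, $a_n=q_n(0)$, $b_n=q_n(1)$, and put
\[
q_n^t=h_{Q_n}^t\circ q_n,\qquad\varepsilon_n=\sup_t\mathrm{diam}\,q_n^t([0,1]).
\]
Each $\varepsilon_n$ is finite by compactness, and $\varepsilon_n\to0$ if the sequence is infinite. So we can choose $R$ such that $\Delta=B(0,R)$ contains $X^t$ and $q_n^t([0,1])$ for all $t$ and $n$. The set $Z^t=\partial\Delta\cup X^t$ is admissible. Since $h_{Q_n}^t$ is injective on $X\cup Q_n$, the set $q_n^t((0,1))$ misses $X^t$; let $G_n^t$ be the component of $\Delta\setminus Z^t$ containing it. Then $q_n^t$ is a $G_n^t$-path from $h^t(a_n)$ to $h^t(b_n)$, and we define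
\[
\gamma_n^t=\gamma[G_n^t,q_n^t]:[0,\infty]\to\mathbb C .
\]

\begin{proposition}\label{prop:geodesics}
\begin{itemize}
\item[(a)] The map $(y,t)\mapsto\gamma_n^t(y)$ is continuous on $[0,\infty]\times[0,1]$; moreover $\gamma_n^t(\infty)=h^t(a_n)$, $\gamma_n^t(0)=h^t(b_n)$ and $\gamma_n^t((0,\infty))\cap X^t=\emptyset$.
\item[(b)] $\mathrm{diam}\,\gamma_n^t([0,\infty])\le2\sqrt{\varepsilon_nM}$.
\item[(c)] $\gamma_n^t$ is injective on $[0,\infty]$, and $\gamma_n^t((0,\infty))\cap\gamma_m^t((0,\infty))=\emptyset$ for $n\ne m$.
\end{itemize}
\end{proposition}

Parts (a) and (b) are short. If $t_j\to t$, then uniform continuity of $h$ and $h_{Q_n}$ gives $Z^{t_j}\to Z^t$ in the Hausdorff metric and $q_n^{t_j}\to q_n^t$ uniformly. By Lemma~\ref{lem:convergence}, $\gamma_n^{t_j}\to\gamma_n^t$ uniformly, and since $\gamma_n^t$ is continuous this gives joint continuity. The other statements in (a) hold by definition, and (b) is Lemma~\ref{lem:size}.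

For (c), Lemma~\ref{lem:crossings}(i) asks us to show that lifts of $q_n^t$ and $q_m^t$ have no interlaced ends. The paths themselves may cross, so the information must be transported from time $0$. A map from $\Delta\setminus X$ to $\Delta\setminus X^t$ that could transport it is what we are trying to construct. For a finite subset $F$ of $X$, however, such a map is easy to build. We prove (c) first with $F$ in place of $X$ and then let $F$ fill up $X$. Disjointness is not preserved under limits in general, but by Lemma~\ref{lem:crossings}(ii) a crossing in the limit would be transversal and hence already present in the approximations.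

\begin{lemma}\label{lem:points}
Let $F\subset X$ be finite. There is an isotopy $\Phi^\tau$, $0\le\tau\le1$, of homeomorphisms of $\overline\Delta$ with $\Phi^\tau|_{\partial\Delta}=\mathrm{id}$ and $\Phi^\tau|_F=h^\tau|_F$, and $(\Phi^\tau)^{-1}(z)$ is jointly continuous in $(z,\tau)$.
\end{lemma}

\begin{proof}
For $w\in B(c,\kappa)$ and $z\in\overline B(c,\kappa)$ put $P_w(z)=z+(1-|z-c|/\kappa)(w-c)$. This map sends each radius $[c,c+\kappa e^{i\theta}]$ affinely onto the segment $[w,c+\kappa e^{i\theta}]$. These segments fill the disk and meet only at $w$, so $P_w$ is a homeomorphism of $\overline B(c,\kappa)$. It fixes the boundary circle, sends $c$ to $w$, is jointly continuous in $(z,w)$, and $P_c=\mathrm{id}$.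

By compactness of $[0,1]$ there is $\kappa>0$ smaller than one third of all distances between distinct points of $h^\tau(F)$ and smaller than the distance from $h^\tau(F)$ to $\partial\Delta$, for all $\tau$. Choose $0=\tau_0<\tau_1<\dots<\tau_p=1$ such that $|h^\tau(x)-h^{\tau_i}(x)|<\kappa$ for $x\in F$ and $\tau\in[\tau_i,\tau_{i+1}]$. The disks $\overline B(h^{\tau_i}(x),\kappa)$, $x\in F$, are disjoint and lie in $\Delta$. For $\tau\in[\tau_i,\tau_{i+1}]$ let $\Pi^\tau$ be $P_w$ with $w=h^\tau(x)$ on the disk about $h^{\tau_i}(x)$, and the identity off these disks. Starting from $\Phi^0=\mathrm{id}$, define $\Phi^\tau=\Pi^\tau\circ\Phi^{\tau_i}$ inductively. The map $(z,\tau)\mapsto(\Phi^\tau(z),\tau)$ is a continuous bijection of the compact space $\overline\Delta\times[0,1]$, hence a homeomorphism, which gives the last statement.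
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:geodesics}(c)]
Fix $t$ and indices $n,m$, possibly equal. For geodesic crosscuts $\gamma_n,\gamma_m$ defined by the paths $q_n^t,q_m^t$ in some domain, call $(y_1,y_2)\in(0,\infty)^2$ a \emph{crossing} if $\gamma_n(y_1)=\gamma_m(y_2)$ and, in case $n=m$, $y_1\ne y_2$. If $n\ne m$, the paths $q_n^t,q_m^t$ have different pairs of endpoints, because $h^t$ is injective. So a crossing always falls under case (A) or (B) of Lemma~\ref{lem:crossings}.

\emph{Finite sets.} Let $F\subset X$ be finite and contain $a_n,b_n,a_m,b_m$. Write $F^\tau=h^\tau(F)$. The set $\partial\Delta\cup F^t$ is admissible, $G_F=\Delta\setminus F^t$ is connected, and $q_n^t,q_m^t$ are $G_F$-paths. We claim that $\gamma_{n,F}=\gamma[G_F,q_n^t]$ and $\gamma_{m,F}=\gamma[G_F,q_m^t]$ have no crossing.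

Let $\Phi$ be as in Lemma~\ref{lem:points}, and for $\nu\in\{n,m\}$ put
\[
K_\nu(r,\tau)=\Phi^t(\Phi^\tau)^{-1}\bigl(q_\nu^\tau(r)\bigr),\qquad0\le r\le1,\ 0\le\tau\le t .
\]
This map is continuous. The homeomorphism $\Phi^t(\Phi^\tau)^{-1}$ maps $\Delta\setminus F^\tau$ onto $G_F$ and $h^\tau(x)$ to $h^t(x)$ for $x\in F$, and $q_\nu^\tau((0,1))\subset\Delta\setminus F^\tau$. So each $K_\nu(\cdot,\tau)$ is a $G_F$-path from $h^t(a_\nu)$ to $h^t(b_\nu)$. We have $K_\nu(\cdot,t)=q_\nu^t$, and $K_\nu(\cdot,0)=p_\nu:=\Phi^t\circ q_\nu$ because $h_{Q_\nu}$ starts at the identity; this is where that hypothesis on the extensions enters. Fix a universal covering of $G_F$. Every lift of $q_\nu^t$ is $\tilde K_\nu(\cdot,t)$ for a lift $\tilde K_\nu$ of $K_\nu$ on $(0,1)\times[0,t]$, and by Lemma~\ref{lem:landing}(iii) it has the same ends as the lift $\tilde K_\nu(\cdot,0)$ of $p_\nu$.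

Suppose there is a crossing. By Lemma~\ref{lem:crossings}(i) and the preceding sentence, there are lifts $\tilde p$ of $p_n$ and $\tilde p\,'$ of $p_m$ with interlaced pairs of ends. Completed by their ends, they are paths in $\overline{\mathbb D}$, which meet by Lemma~\ref{lem:crossing}. The four ends are distinct, so $\tilde p(r_1)=\tilde p\,'(r_2)$ for some $r_1,r_2\in(0,1)$. Projecting and applying $(\Phi^t)^{-1}$ gives $q_n(r_1)=q_m(r_2)$. For $n\ne m$ this contradicts $Q_n\cap Q_m=\emptyset$. For $n=m$ it gives $r_1=r_2$, so the two lifts of $p_n$ agree at a point and are equal, although their ends differ. This proves the claim.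

\emph{Passage to the limit.} Choose finite sets $F_1\subset F_2\subset\cdots$ as above with union dense in $X$. Then $\partial\Delta\cup F_k^t\to Z^t$ in the Hausdorff metric, and Lemma~\ref{lem:convergence}, applied with constant sequences of paths, gives $\gamma_{n,F_k}\to\gamma_n^t$ and $\gamma_{m,F_k}\to\gamma_m^t$ uniformly. Suppose that $(y_1,y_2)$ is a crossing of $\gamma_n^t,\gamma_m^t$. Then $G_n^t$ and $G_m^t$ share a point and are equal. By Lemma~\ref{lem:crossings}(ii) the map
\[
f(s_1,s_2)=\gamma_n^t(y_1+s_1)-\gamma_m^t(y_2+s_2),
\]
smooth near $(0,0)$ and zero there, has an invertible differential $Df$ at $(0,0)$. Recall that two loops $f_0,f_1$ in $\mathbb C$ with $|f_1-f_0|<|f_0|$ have the same winding number about $0$, and that a continuous map of a square to $\mathbb C\setminus\{0\}$ has winding number $0$ along the boundary. Choose $\kappa<\min(y_1,y_2)$, with $\kappa<\frac12|y_1-y_2|$ if $n=m$, so small that $|f-Df|<|Df|$ on the boundary of $W=[-\kappa,\kappa]^2$. Then $f$ has no zero on $\partial W$ and winding number $\pm1$ along $\partial W$. For large $k$ the map $f_k(s_1,s_2)=\gamma_{n,F_k}(y_1+s_1)-\gamma_{m,F_k}(y_2+s_2)$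 satisfies $|f_k-f|<|f|$ on $\partial W$, so it has a zero $(s_1,s_2)\in W$. If $n=m$, then $|s_1-s_2|\le2\kappa<|y_1-y_2|$, so $y_1+s_1\ne y_2+s_2$. Thus $(y_1+s_1,y_2+s_2)$ is a crossing of $\gamma_{n,F_k},\gamma_{m,F_k}$, against the claim.

So $\gamma_n^t,\gamma_m^t$ have no crossing. Finally $\gamma_n^t(0)=h^t(b_n)$ and $\gamma_n^t(\infty)=h^t(a_n)$ are distinct points of $X^t$, which $\gamma_n^t((0,\infty))$ misses. Hence $\gamma_n^t$ is injective on $[0,\infty]$.
\end{proof}

\begin{proof}[Proof of $(4)\Rightarrow(1)$ and of the last statement of Theorem~\ref{thm:main}]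
Let $\Gamma_n=\gamma_n^0([0,\infty])$ and $Y=X\cup\bigcup_n\Gamma_n$. By Proposition~\ref{prop:geodesics} with $t=0$, the $\Gamma_n$ are arcs with $\Gamma_n\cap X=\{a_n,b_n\}$, the sets $\Gamma_n\setminus X$ are pairwise disjoint, and $\mathrm{diam}\,\Gamma_n\to0$ if the sequence is infinite. By Lemma~\ref{lem:null}, $Y$ is compact, and it has finitely many components because the pairs $\{a_n,b_n\}$ are those of the $Q_n$. Define
\[
k(x,t)=h(x,t)\quad(x\in X),\qquad k(\gamma_n^0(y),t)=\gamma_n^t(y)\quad(0\le y\le\infty).
\]
The two formulas agree at $a_n$ and $b_n$ by (a), and every point of $Y\setminus X$ is $\gamma_n^0(y)$ for a unique pair $(n,y)$ by (c). So $k$ is well defined, extends $h$, and $k^0=\mathrm{id}$. Each $k^t$ is injective: it is injective on $X$, it maps $Y\setminus X$ into $\mathbb C\setminus X^t$ by (a), and it is injective on $Y\setminus X$ by (c).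

We show that $k$ is continuous. It is continuous on $X\times[0,1]$, and on each $\Gamma_n\times[0,1]$ by (a), since $\gamma_n^0$ is a homeomorphism onto $\Gamma_n$. Let $(p_j,t_j)\to(p,t)$ in $Y\times[0,1]$. Every subsequence has a further subsequence with all $p_j$ in the closed set $X$, or in one closed set $\Gamma_n$, or with $p_j\in\Gamma_{n_j}$ and $n_j\to\infty$. In the first two cases $k(p_j,t_j)\to k(p,t)$ along it. In the third case $|p_j-a_{n_j}|\to0$, so $a_{n_j}\to p\in X$, and by (b)
\[
|k(p_j,t_j)-h(a_{n_j},t_j)|\le2\sqrt{\varepsilon_{n_j}M}\to0,
\]
so that $k(p_j,t_j)\to h(p,t)=k(p,t)$. This is the step that needs the crosscuts to stay small uniformly in $t$. Since $Y$ is compact, the continuous injections $k^t$ are embeddings, and $k$ is an isotopy of $Y$.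

By Proposition~\ref{prop:finite}, $k$ extends to an isotopy $H$ of $\mathbb C$ with $H^0=\mathrm{id}$ and each $H^t$ a homeomorphism of $\mathbb C$ onto $\mathbb C$. This $H$ extends $h$. The cycle $(1)\Rightarrow(2)\Rightarrow(3)\Rightarrow(4)\Rightarrow(1)$ is complete, and Theorem~\ref{thm:main} is proved.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EK} R. Edwards and R. Kirby, \emph{Deformations of spaces of imbeddings}, Ann. of Math. \textbf{93} (1971).

\bibitem{HOT} L. C. Hoehn, L. G. Oversteegen and E. D. Tymchatyn, \emph{Extension of isotopies in the plane}, arXiv:1808.05601 (2018).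

\bibitem{Mae} Maehara, Amer. Math. Monthly (1984).

\bibitem{OT} L. Oversteegen and E. Tymchatyn, \emph{Extending isotopies of planar continua}, Ann. of Math. \textbf{172} (2010).

\end{thebibliography}
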